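# Third-order Stirling cycle numbers and a failure of Hankel-total positivity

## The theorem: Hankel minors and moments for $r=3$

Let $\left[{n\atop k}\right]$ be the number of permutations of the set $[n+2k]=\{1,\dots,n+2k\}$ that have exactly $k$ cycles, all of length at least $3$, with $\left[{0\atop 0}\right]=1$ and $\left[{n\atop k}\right]=0$ for $k>n$. Put
$$c_n(x)=\sum_{k=0}^n\left[{n\atop k}\right]x^k ,\qquad\text{and define } Q_n \text{ by}\qquad Q_n(1+x)=x^nc_n(1/x).$$
A *Stieltjes moment sequence* is a real sequence of the form $a_n=\int_{[0,\infty)}\lambda^n\,d\tau(\lambda)$, $n\ge0$, with $\tau\ge0$.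

**Theorem 1.** For every real $x_0<1$, the sequence $(Q_n(x_0))_{n\ge0}$ is not a Stieltjes moment sequence.

**Corollary 2.** Some minor of the Hankel matrix $(Q_{i+j}(x))_{i,j\ge0}$ has a negative constant term. Hence $(Q_n(x))_{n\ge0}$ is not coefficientwise Hankel-totally positive.

**Theorem 3.** For every real $x_0\ge1$, the sequence $(Q_n(x_0))_{n\ge0}$ is a Stieltjes moment sequence.

So for real $x_0$, $(Q_n(x_0))_n$ is a Stieltjes moment sequence if and only if $x_0\ge1$. Corollary 2 disproves the following statement, which was posed in Bishal Deb, Alan D. Sokal, "Higher-order Stirling cycle and subset triangles: Total positivity, continued fractions and real-rootedness", arXiv:2507.18959 (2025): for all $r\ge3$, the $r$th-order quasi-Eulerian cycle polynomials form a coefficientwise Hankel-totally positive sequence. It fails for $r=3$. Nothing is claimed here about any individual $r\ge4$. The proof is analytic and does not exhibit the negative minor. Theorem 3 is a complement and is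 not needed for the disproof.

## Cycle triangles, row reversal, and coefficientwise positivity

For general $r\ge1$, the $r$th-order Stirling cycle number $\left[{n\atop k}\right]^{(r)}$ counts permutations of $[n+(r-1)k]$ with exactly $k$ cycles, all of length at least $r$. Write $c_{r,n}(x)=\sum_k\left[{n\atop k}\right]^{(r)}x^k$. Reverse each row of the triangle to get the matrix $\check C^{(r)}$ with entries $\left[{n\atop n-k}\right]^{(r)}$ for $0\le k\le n$ (and $0$ for $k>n$). Let $B=\bigl(\binom nk\bigr)$. The *quasi-Eulerian cycle triangle* is $Q^{(r)}_{\rm C}=\check C^{(r)}B^{-1}$, and the polynomial $Q^{(r)}_{{\rm C},n}(x)$ is the generating polynomial of its $n$th row.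

Rewrite this as $\check C^{(r)}=Q^{(r)}_{\rm C}B$ and read off row polynomials. On the left the $n$th row gives $\sum_k\left[{n\atop n-k}\right]^{(r)}x^k=x^nc_{r,n}(1/x)$. On the right, the $j$th row of $B$ has row polynomial $(1+x)^j$, so we get $\sum_j(Q^{(r)}_{\rm C})_{n,j}(1+x)^j$. Thus $x^nc_{r,n}(1/x)=Q^{(r)}_{{\rm C},n}(1+x)$, which is the definition used above for $r=3$.

**Example.** Take $r=3$. There are two $3$-cycles on $[3]$, so $c_1=2x$. On $[4]$ there are $6$ four-cycles, and on $[6]$ there are $10\cdot 2\cdot2=40$ permutations made of two $3$-cycles, so $c_2=6x+40x^2$. The second row of $\check C^{(3)}$ is $(40,6,0)$, and $Q_2(1+x)=40+6x$ gives $Q_2(x)=34+6x$.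

**Definition.** A matrix of real polynomials in $x$ is *coefficientwise totally positive* if every minor is a polynomial with nonnegative coefficients. A sequence $(a_n(x))$ is *coefficientwise Hankel-totally positive* if $(a_{i+j}(x))_{i,j\ge0}$ is coefficientwise totally positive.

**Example.** The sequence $a_n=(1+x)^n$ is coefficientwise Hankel-totally positive: its entries have nonnegative coefficients, and its Hankel matrix has rank one, so all larger minors vanish. A sequence that starts $1,\ 1+x,\ 1+x^2$ is not: $1\cdot(1+x^2)-(1+x)^2=-2x$.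

**Example.** The sequence $n!=\int_0^\infty\lambda^ne^{-\lambda}d\lambda$ is a Stieltjes moment sequence. A sequence that starts $1,2,3$ is not: the Cauchy–Schwarz inequality would give $2^2\le1\cdot3$.

## The minors up to $Q_4$, by hand

Counting by cycle type gives
$$\left[{3\atop1}\right]=24,\quad \left[{3\atop2}\right]=\tbinom73\cdot2\cdot6=420,\quad \left[{3\atop3}\right]=\frac{9!}{3^3\,3!}=2240,$$
$$\left[{4\atop1}\right]=120,\quad \left[{4\atop2}\right]=\underbrace{56\cdot2\cdot24}_{3+5}+\underbrace{35\cdot6\cdot6}_{4+4}=3948,\quad \left[{4\atop3}\right]=210\cdot6\cdot40=50400,\quad \left[{4\atop4}\right]=\frac{12!}{3^4\,4!}=246400 .$$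
Substituting $x-1$ for $x$ in $x^nc_n(1/x)$ we find
$$Q_0=1,\quad Q_1=2,\quad Q_2=34+6x,\quad Q_3=1844+372x+24x^2,\quad Q_4=199828+42864x+3588x^2+120x^3 .$$

The natural first attempt is to look for a bad minor. Here are the first ones:
$$Q_0Q_2-Q_1^2=30+6x,\qquad Q_1Q_3-Q_2^2=2532+336x+12x^2,$$
and the constant term of the $3\times3$ minor $\det(Q_{i+j})_{0\le i,j\le2}$ is
$$(34\cdot199828-1844^2)-2(2\cdot199828-34\cdot1844)+34(2\cdot1844-34^2)=3393816-673920+86088=2805984 .$$
All of these are positive. Small minors show no defect, so we treat all minors at $x=0$ at once.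

## From minors to moments

We use two textbook facts. Stieltjes' theorem says that a real sequence $(a_n)$ is a Stieltjes moment sequence if and only if, for every $m$, the matrices $(a_{i+j})_{0\le i,j\le m}$ and $(a_{i+j+1})_{0\le i,j\le m}$ are positive semidefinite. And a real symmetric matrix is positive semidefinite if and only if all its principal minors are $\ge0$.

**Proof of Corollary 2 from Theorem 1.** Suppose all minors of $(Q_{i+j}(0))_{i,j\ge0}$ were $\ge0$. A principal minor of a finite section of $(Q_{i+j}(0))$ is one of these minors. So is a principal minor of a finite section of $(Q_{i+j+1}(0))$: use the row set $I$ and the column set $I+1$. Hence all these sections would be positive semidefinite, and $(Q_n(0))$ would be a Stieltjes moment sequence. This contradicts Theorem 1 at $x_0=0$. So some minor of $(Q_{i+j}(x))$ is negative at $x=0$, which means that its constant term is negative. $\square$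

## A Laplace integral for the cycle polynomials

From here to the end of the proof of Theorem 1 fix $x_0<1$ and put
$$\eta=1-x_0>0,\qquad g=1/\eta,\qquad a_n=\eta^{-n}Q_n(x_0)=(-1)^nc_n(-g).$$
The last equality is $Q_n(1+x)=x^nc_n(1/x)$ at $x=-\eta$. Rescaling $\lambda$ shows that $(a_n)$ is a Stieltjes moment sequence if and only if $(Q_n(x_0))$ is. The letter $C$ denotes positive constants that may change from line to line and do not depend on the running variables.

**Step 1: write $c_n(-g)$ as a Laplace integral.** The purpose is to pack all the $a_n$ into one explicit function. Let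
$$\kappa(v)=\sum_{j\ge3}\frac{v^j}j=-\log(1-v)-v-\frac{v^2}2,\qquad \kappa'(v)=\frac{v^2}{1-v}.$$
There are $(j-1)!$ cycles on $j$ letters, so by the exponential formula $\kappa(t)^k/k!=\sum_n\left[{n\atop k}\right]t^{n+2k}/(n+2k)!$. Put
$$F(q,\zeta)=\exp\bigl(-g\zeta^{-2}\kappa(\zeta q)\bigr)=\sum_{n\ge0}\phi_n(q)\zeta^n,\qquad \phi_n(q)=\sum_k(-g)^k\left[{n\atop k}\right]\frac{q^{n+2k}}{(n+2k)!}.$$
The powers of $\zeta$ come out right because $\zeta^{-2k}\zeta^{n+2k}=\zeta^n$; at $\zeta=0$ the singularity of the exponent is removable and $F(q,0)=1$. Each $\phi_n$ is a polynomial, and integrating $e^{-q}q^m$ produces $m!$. Since $e^{-q}\phi_n(q)$ decays in every closed sector inside $|\arg q|<\pi/2$, the ray of integration may be rotated: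
$$\int_0^{\infty e^{i\beta}}e^{-q}\phi_n(q)\,dq=c_n(-g)=(-1)^na_n\qquad(|\beta|<\pi/2).\tag{1}$$
For instance, $\phi_1(q)=-gq^3/3$, with integral $-2g=c_1(-g)$.

**Step 2: bound $F$ and $\phi_n$.** The bounds are needed to control remainders later. Let $t=|q|$ and $r(t)=\frac1{4(1+g)(1+t^2)}$. Then $t\,r(t)\le\frac18$, because $t/(1+t^2)\le\frac12$. For $|v|\le\frac18$ we have $|\kappa(v)|\le\frac{|v|^3}{3(1-|v|)}\le\frac23|v|^3$. So for $|\zeta|\le r(t)$,
$$|g\zeta^{-2}\kappa(\zeta q)|\le\tfrac23g|\zeta|t^3\le\tfrac23\,t\cdot\frac{gt^2}{4(1+g)(1+t^2)}\le\frac t6 ,$$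
and by Cauchy's estimates
$$|F(q,\zeta)|\le e^{t/6}\quad(|\zeta|\le r(t)),\qquad|\phi_n(q)|\le e^{t/6}\,r(t)^{-n}.\tag{2}$$

## One Laplace integral, its blow-up, and uniqueness in a half-plane

By (1), the formal series $\sum_n(-1)^na_n\zeta^n$ is the term-by-term integral of $e^{-q}F(q,\zeta)$. Put $\zeta=1/Y$ with $Y=s^2$. For $\operatorname{Re}s>0$ and $\theta=\arg Y\in(-\pi,\pi)$ let
$$f(q)=-q-gY^2\kappa(q/Y)=-q+g\Bigl[Y^2\log(1-q/Y)+Yq+\tfrac{q^2}2\Bigr],\qquad f'(q)=-1-\frac{gq^2}{Y-q}.$$
The integrand $e^f$ has a branch point at $q=Y$, and the simplest path stops there: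
$$W_0(s)=\frac1s\int_0^Ye^f\,dq=s\int_0^1e^{-s^2v-gs^4\kappa(v)}dv=s\int_0^1(1-v)^{gs^4}\chi_s(v)\,dv,\qquad \chi_s(v)=e^{-s^2v+gs^4(v+v^2/2)} .$$
This is analytic in $\{|\arg s|<\pi/4,\ \operatorname{Re}(gs^4)>-1\}$, a set that contains $\{|\arg s|\le\pi/8,\ s\ne0\}$. We have $W_0(\bar s)=\overline{W_0(s)}$.

**Blow-up of $W_0$.** Let $s_*=g^{-1/4}e^{i\pi/4}$, so $gs_*^4=-1$. Let $s\to s_*$ with $|\arg s|<\pi/4$ and $\operatorname{Re}(gs^4)>-1$. Write
$$W_0(s)=s\Bigl[\frac{\chi_s(1)}{gs^4+1}+\int_0^1(1-v)^{gs^4}\bigl(\chi_s(v)-\chi_s(1)\bigr)dv\Bigr].\tag{3}$$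
For $s$ near $s_*$, $\chi_s'$ is bounded on $[0,1]$, so $|\chi_s(v)-\chi_s(1)|\le C(1-v)$. The integrand is then at most $C(1-v)^{1+\operatorname{Re}(gs^4)}\le C$, and the integral stays bounded. Moreover $\chi_s(1)=e^{-s^2+\frac32gs^4}\to e^{-s_*^2-3/2}\ne0$. Hence $|W_0(s)|\to\infty$.

If $(a_n)$ were the moments of $\tau\ge0$, then another function with the same formal expansion would exist, namely
$$T(s)=\int_{[0,\infty)}\frac s{s^2+\lambda}\,d\tau(\lambda)\sim\sum_n(-1)^na_ns^{-2n-1},$$
which is analytic in the whole half-plane $\operatorname{Re}s>0$ and so has no singularity at $s_*$. If $T=W_0$, we are done. So we want a uniqueness theorem. Here is the right tool; it will be used again at the end.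

We recall two facts. The Poisson integral in the right half-plane of a bounded measurable function $\psi$ on the imaginary axis is a harmonic function bounded by $\sup|\psi|$, and it tends to $\psi(t_0)$ at each boundary point $it_0$ where $\psi$ is continuous. The extended maximum principle: if $v$ is subharmonic and bounded above in the right half-plane, and $\limsup v\le0$ at every boundary point except finitely many points and $\infty$, then $v\le0$.

**Lemma 4.** Let $m$ be holomorphic in $\operatorname{Re}u>0$ with $|m|\le C_0$. Suppose that, for some $t_0>0$ and $c>0$, $m$ extends continuously to $\{it:|t|>t_0\}$ with $|m(it)|\le C_0e^{-c|t|}$ there. Then $m\equiv0$.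

**Proof.** Suppose $m\not\equiv0$. For $L>0$ let $\psi_L(t)=0$ for $|t|\le t_0$ and $\psi_L(t)=-\min(c|t|,L)$ for $|t|>t_0$, and let $\Psi_L$ be its Poisson integral, so $-L\le\Psi_L\le0$. The function $\log|m/C_0|-\Psi_L$ is subharmonic and at most $L$. At a boundary point with $|t|<t_0$ its $\limsup$ is $\le0$ because $\log|m/C_0|\le0$ and $\Psi_L\to0$. At one with $|t|>t_0$ the $\limsup$ is at most $-c|t|+\min(c|t|,L)\le0$. The exceptional points are $\pm it_0$ and $\infty$. By the extended maximum principle $\log|m/C_0|\le\Psi_L$ for every $L$. For fixed $u$ the Poisson kernel is at least a positive constant times $1/(1+t^2)$, and $\int_{|t|>t_0}\frac{c|t|}{1+t^2}dt=\infty$. By monotone convergence $\Psi_L(u)\to-\infty$ as $L\to\infty$, so $\log|m(u)|=-\infty$ for every $u$, which contradicts $m\not\equiv0$. $\square$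

We will see that $|a_N|\le A^N(2N)!$. With this growth, two functions sharing the expansion with matching remainder bounds differ by at most $Ce^{-b|s|}$. If such a bound for $T-W_0$ were available in all of $\operatorname{Re}s\ge1$, Lemma 4 with $u=s-1$ would give $T=W_0$, and the blow-up at $s_*$ would finish the proof.

Here is where this stops working. The remainder bound for $W_0$ uses $\operatorname{Re}s^4\ge0$, that is, $|\arg s|\le\pi/8$. On a ray with $\pi/8<\arg s<\pi/4$ we have $\operatorname{Re}(gs^4)\to-\infty$, and the integral defining $W_0$ diverges once $\operatorname{Re}(gs^4)\le-1$. In the narrow sector alone there is no uniqueness: for $|\arg s|\le\pi/8$ we have $|e^{-s}|\le e^{-|s|\cos(\pi/8)}$, yet $e^{-s}$ is not zero.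

The way past this point is to use different integrals in different sectors, to observe that they differ on the separating rays by jumps far smaller than $e^{-b|s|}$, and to prove that the existence of $T$ forces these jumps to vanish far out. Then $W_0$ does continue to an analytic function at $s_*$, and the blow-up gives the contradiction.

## Three Laplace integrals and their jumps

**Step 3: bound $W_0$'s integrand on $|\arg s|\le\pi/8$.** This prepares the remainder estimate. There $\operatorname{Re}s^4\ge0$ and $\kappa\ge0$ on $[0,1)$, so at $q=te^{i\theta}$ on the path, with $|\theta|\le\pi/4$,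
$$|e^f|\le e^{-t\cos\theta}\le e^{-t/\sqrt2}.$$

**Step 4: define $W_\pm$ for the outer sectors.** The path must avoid the branch point $Y$. For $\pi/8<\arg s<\pi/2$, so $\pi/4<\theta<\pi$, let
$$W_+(s)=\frac1s\int_0^{\infty e^{i\pi/4}}e^f\,dq .$$
On this ray $\operatorname{Im}(1-q/Y)=|q/Y|\sin(\theta-\frac\pi4)>0$ for $q\ne0$, so the principal logarithm is analytic along it. Along any ray $q=te^{i\beta}$, from $f'(q)=-1-gq^2(\overline Y-\bar q)/|Y-q|^2$,
$$\frac d{dt}\operatorname{Re}f=\operatorname{Re}\bigl(e^{i\beta}f'(q)\bigr)=-\cos\beta-\frac{gt^2\bigl[|Y|\cos(3\beta-\theta)-t\cos2\beta\bigr]}{|Y-q|^2}.$$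
For $\beta=\pi/4$ we have $\cos2\beta=0$, and $\frac{3\pi}4-\theta\in(-\frac\pi4,\frac\pi2)$ has nonnegative cosine. So $\frac d{dt}\operatorname{Re}f\le-\frac1{\sqrt2}$, and since $f(0)=0$,
$$|e^f|\le e^{-t/\sqrt2}.$$
The integrand is analytic in $s$ with an integrable bound independent of $s$, so $W_+$ is analytic in $\pi/8<\arg s<\pi/2$.

It extends continuously to the ray $\arg s=\pi/8$. Indeed, as $\theta\downarrow\pi/4$ the number $1-q/Y$ approaches the real axis from above, so for $q=te^{i\pi/4}\ne Y$ the integrand converges. In the limit $\log(1-q/Y)$ is real for $t<|Y|$ and equals $\log(t/|Y|-1)+i\pi$ for $t>|Y|$. Dominated convergence applies. Finally let $W_-(s)=\overline{W_+(\bar s)}$.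

**Step 5: compute the jumps.** The aim is to see how small they are. On $\arg s=\pi/8$ we have $Y^2=i|Y|^2$, $Yq=i|Y|t$, $q^2=it^2$. For $t<|Y|$ the bracket in $f$ is purely imaginary, so $\operatorname{Re}f=-t/\sqrt2$. For $t>|Y|$ the extra term $g\cdot i|Y|^2\cdot i\pi$ gives $\operatorname{Re}f=-t/\sqrt2-\pi g|Y|^2$. In particular $|e^f|\le e^{-t/\sqrt2}$ still holds on this ray. For $t<|Y|$ the integrands of $W_0$ and $W_+$ agree, so
$$J_+:=W_+-W_0=\frac1s\int_Y^{\infty e^{i\pi/4}}e^f\,dq,\qquad |J_+(s)|\le\frac{\sqrt2}{|s|}e^{-\pi g|s|^4}\qquad(\arg s=\tfrac\pi8),\tag{4}$$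
since $|Y|^2=|s|^4$. $J_+$ is continuous on the ray. On $\arg s=-\pi/8$ put $J_-:=W_0-W_-$; then $J_-(s)=-\overline{J_+(\bar s)}$, which obeys the same bound.

**Step 6: all three functions have the same expansion.** This is the precise form of the remainder bound promised above.

**Lemma 5.** Let $A=768(1+g)$. For $W=W_0$ on $|\arg s|\le\pi/8$ and $W=W_\pm$ on $\pi/8\le\pm\arg s<\pi/2$, and for all $N\ge1$,
$$\Bigl|sW(s)-\sum_{n<N}(-1)^na_ns^{-2n}\Bigr|\le A^N(2N)!\,|s|^{-2N},\qquad|a_N|\le A^N(2N)!.$$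

**Proof.** By conjugation it suffices to treat $W_0$ and $W_+$. Let $\zeta=1/Y$ and let $q=te^{i\beta}$ run over the full ray that carries the path: $\beta=\theta$ for $W_0$, $\beta=\frac\pi4$ for $W_+$. Always $\cos\beta\ge1/\sqrt2$. For $W_0$, replace $e^f$ by $0$ for $t>|Y|$. Write $r=r(t)$. By (1), the quantity to estimate is the integral over the ray of $e^f-e^{-q}\sum_{n<N}\phi_n\zeta^n$.

If $|\zeta|\le r/2$, then $|q/Y|=t|\zeta|\le\frac1{16}$. So $t<|Y|$, and $e^f=e^{-q}F(q,\zeta)$ because the principal logarithm is given by its power series. By (2),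
$$\Bigl|F-\sum_{n<N}\phi_n\zeta^n\Bigr|\le\sum_{n\ge N}e^{t/6}(|\zeta|/r)^n\le2e^{t/6}(|\zeta|/r)^N,\qquad|e^{-q}|\le e^{-t/\sqrt2}.$$

If $|\zeta|>r/2$, then $2|\zeta|/r>1$. So $|e^f|\le e^{-t/\sqrt2}\le e^{-t/\sqrt2}(2|\zeta|/r)^N$, and $|e^{-q}\sum_{n<N}\phi_n\zeta^n|\le Ne^{-t/\sqrt2+t/6}(2|\zeta|/r)^N$.

Since $\frac1{\sqrt2}-\frac16>\frac12$ and $N+2\le3^N$, in both cases
$$\Bigl|e^f-e^{-q}\sum_{n<N}\phi_n\zeta^n\Bigr|\le(N+2)(2|\zeta|/r)^Ne^{-t/2}\le\bigl(24(1+g)\bigr)^N(1+t^2)^N|\zeta|^Ne^{-t/2}.$$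
Integrate over $t$, using
$$\int_0^\infty(1+t^2)^Ne^{-t/2}dt\le2^N\int_0^\infty(1+t^{2N})e^{-t/2}dt=2^N\bigl(2+2^{2N+1}(2N)!\bigr)\le32^N(2N)! .$$
The last inequality holds because $2+2\cdot4^N(2N)!\le3\cdot4^N(2N)!\le16^N(2N)!$. Since $24\cdot32=768$ and $|\zeta|=|s|^{-2}$, the first claim follows. For the second, (1) with $\beta=0$ and (2) give
$$|a_N|\le\int_0^\infty e^{-t+t/6}\bigl(4(1+g)(1+t^2)\bigr)^Ndt\le\bigl(128(1+g)\bigr)^N(2N)!\le A^N(2N)!.\qquad\square$$

## A representing measure turns the jumps into an entire function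

From now on assume, for contradiction, that $a_n=\int_{[0,\infty)}\lambda^n\,d\tau(\lambda)$ for all $n$, with $\tau\ge0$.

**Step 7: compare $T$ with the three integrals.** The result is an exponentially small error. We have
$$\frac s{s^2+\lambda}=\sum_{n<N}(-1)^n\lambda^ns^{-2n-1}+(-1)^N\lambda^Ns^{-2N}\frac s{s^2+\lambda},\qquad \Bigl|\frac s{s^2+\lambda}\Bigr|=\frac12\Bigl|\frac1{s+i\sqrt\lambda}+\frac1{s-i\sqrt\lambda}\Bigr|\le\frac1{\operatorname{Re}s}.$$
As $\tau$ is finite, $T(s)=\int\frac s{s^2+\lambda}d\tau$ is analytic in $\operatorname{Re}s>0$, and for $\operatorname{Re}s\ge1$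
$$\Bigl|T(s)-\sum_{n<N}(-1)^na_ns^{-2n-1}\Bigr|\le a_N|s|^{-2N}\le A^N(2N)!\,|s|^{-2N}.$$
In $\{\operatorname{Re}s\ge1\}$ let $E_0=T-W_0$ on $|\arg s|\le\frac\pi8$ and $E_\pm=T-W_\pm$ on $\frac\pi8\le\pm\arg s<\frac\pi2$. By Lemma 5 divided by $s$, and $|s|\ge1$, each satisfies
$$|E(s)|\le2A^N(2N)!\,|s|^{-2N}\le2\Bigl(\frac{2N\sqrt A}{|s|}\Bigr)^{2N}\qquad\text{for all }N\ge1.$$
If $N=\lfloor|s|/(2e\sqrt A)\rfloor\ge1$, this is at most $2e^{-2N}\le2e^2e^{-|s|/(e\sqrt A)}$. Otherwise $|s|$ is bounded and $N=1$ in the first inequality gives a bound by a constant. Hence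
$$|E(s)|\le Ce^{-b|s|}\quad(\operatorname{Re}s\ge1),\qquad b=\frac1{e\sqrt A}>0.\tag{5}$$

**Step 8: push the line $\operatorname{Re}s=1$ onto the two rays.** The purpose is to express an integral over the jumps by one over the line. Let $\rho_\pm=\{\arg s=\pm\frac\pi8,\ \operatorname{Re}s\ge1\}$, oriented outward, with initial points $s_\pm=1\pm i\tan\frac\pi8$. Put
$$I(a)=\int_{\operatorname{Re}s=1}E(s)e^{as}ds\ \text{ (upward)},\qquad X(a)=\int_{\rho_+}J_+(s)e^{as}ds+\int_{\rho_-}J_-(s)e^{as}ds ,$$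
where in $I$ the letter $E$ is whichever of $E_0,E_\pm$ is defined at $s$. By (5), $I$ is holomorphic in $|\operatorname{Im}a|<b$, and $|I(a)|\le C'e^a$ for real $a$. By (4), $X$ is entire. Since $|s|\ge1$ on $\rho_\pm$, we get
$$|X(a)|\le2\sqrt2\int_0^\infty e^{|a|u-\pi gu^4}du\le Ce^{C|a|^{4/3}},\tag{6}$$
where the last inequality follows from Young's inequality $|a|u\le\frac{\pi g}2u^4+C|a|^{4/3}$.

Let $a<b$ be real. The rays $\rho_\pm$ cut $\{\operatorname{Re}s>1\}$ into three pieces. In each one the corresponding $E$ is analytic, and it is continuous up to the boundary. On arcs $|s|=\varrho$ the integrand is at most $Ce^{-(b-\max(a,0))\varrho}$, so the arcs contribute $0$ as $\varrho\to\infty$. Cauchy's theorem gives, with integrand $E\,e^{as}ds$ throughout,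
$$\int_{s_+}^{1+i\infty}E_+=\int_{\rho_+}E_+,\qquad\int_{s_-}^{s_+}E_0=\int_{\rho_-}E_0-\int_{\rho_+}E_0,\qquad\int_{1-i\infty}^{s_-}E_-=-\int_{\rho_-}E_- .$$
Add these. Since $E_+-E_0=-J_+$ on $\rho_+$ and $E_0-E_-=-J_-$ on $\rho_-$,
$$I(a)=\int_{\rho_+}(E_+-E_0)e^{as}ds+\int_{\rho_-}(E_0-E_-)e^{as}ds=-X(a).$$
Both sides are holomorphic in $|\operatorname{Im}a|<b$, so $X=-I$ on all of $\mathbb R$ by the identity theorem, and
$$|X(a)|\le C'e^a\qquad(a\in\mathbb R).\tag{7}$$
The function $T$ has now disappeared from the statement. What remains is a strong restriction on the explicit function $X$: the a priori bound (6) allows growth $e^{C|a|^{4/3}}$, and (7) says that on the positive axis $X$ grows at most like $e^a$.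

**Step 9: $X$ has exponential type.** This carries (7) from the real axis to the whole plane. Recall the Phragmén–Lindelöf principle: a function holomorphic in a sector of opening $\alpha$, continuous on its closure, bounded on the two edges and $O(e^{C|a|^{\varrho}})$ with $\varrho<\pi/\alpha$, is bounded in the sector.

If $\frac{5\pi}8\le\arg a\le\frac{11\pi}8$ and $s\in\rho_\pm$, then $\arg a\pm\frac\pi8\in[\frac\pi2,\frac{3\pi}2]$, so $\operatorname{Re}(as)\le0$ and $X$ is bounded there. In the sector $0\le\arg a\le\frac{5\pi}8$ consider $X(a)e^{-\omega a}$ with $\omega=Ke^{-5\pi i/16}$, $K=1/\cos\frac{5\pi}{16}$. On both edges $\operatorname{Re}(\omega a)=K\cos(\frac{5\pi}{16})|a|=|a|$. On the edge $\arg a=0$ the function is bounded by (7), and on the other edge by the boundedness of $X$. By (6) it is $O(e^{C|a|^{4/3}})$, and $\frac43<\frac85=\pi/\frac{5\pi}8$. So it is bounded in the sector, and $|X(a)|\le Ce^{K|a|}$ there. The same argument works in the complex-conjugate sector. Hence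
$$|X(a)|\le Ce^{K|a|}\qquad(a\in\mathbb C).\tag{8}$$

## The Cauchy transform of the jumps, and why they vanish

Let
$$\mathcal C(\zeta)=\mathcal C_+(\zeta)+\mathcal C_-(\zeta),\qquad\mathcal C_\pm(\zeta)=\int_{\rho_\pm}\frac{J_\pm(s)}{s-\zeta}\,ds ,$$
which is analytic off $\rho_+\cup\rho_-$ and jumps across $\rho_\pm$ by $2\pi iJ_\pm$. The plan is to show that outside the sector between the rays $\mathcal C$ equals a series convergent near infinity. Inside the sector, the difference between that series and $\mathcal C$ then has boundary values $\pm2\pi iJ_\pm$, which are too small for a nonzero bounded function.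

**Step 10: $\mathcal C$ is a convergent series in $1/\zeta$ in the outer region.** Here exponential type is used. For real $\zeta<0$ and $s\in\rho_\pm$, $\operatorname{Re}(s-\zeta)>0$, so $\frac1{s-\zeta}=\int_{-\infty}^0e^{a(s-\zeta)}da$, and Fubini gives
$$\mathcal C(\zeta)=\int_{-\infty}^0X(a)e^{-a\zeta}da .$$
By (8) and Cauchy's estimate on the circle of radius $n/K$, $|X^{(n)}(0)|\le C\,n!\,(eK/n)^n\le C''\sqrt n\,K^n$ for $n\ge1$. So for $\zeta<-K$ we have $\sum_n|X^{(n)}(0)||\zeta|^{-n-1}<\infty$, and the Taylor series of $X$ may be integrated term by term (Tonelli). Since $\int_{-\infty}^0\frac{a^n}{n!}e^{-a\zeta}da=(-1)^n|\zeta|^{-n-1}=-\zeta^{-n-1}$,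
$$\mathcal C(\zeta)=\mathcal B(\zeta):=-\sum_{n\ge0}X^{(n)}(0)\zeta^{-n-1}\qquad(\zeta<-K),$$
and $\mathcal B$ is analytic in $|\zeta|>K$. Fix $K_1>\max(K,|s_+|)$; then $\mathcal B$ is bounded on $|\zeta|>K_1$. The outer region $\{|\zeta|>K_1,\ \frac\pi8<\arg\zeta<2\pi-\frac\pi8\}$ is connected and contains $(-\infty,-K_1)$, so $\mathcal C=\mathcal B$ on it. On
$$\Sigma=\{|\zeta|>K_1,\ |\arg\zeta|<\tfrac\pi8\}\qquad\text{put}\qquad M=\mathcal B-\mathcal C,$$
which is analytic in $\Sigma$.

**Step 11: $M$ is bounded, with boundary values $\pm2\pi iJ_\pm$ on $\rho_\pm$.** This needs an argument because a Cauchy transform need not obviously be bounded near its contour. The device is to compare $\zeta$ with its mirror image in the line of $\rho_+$, which turns Cauchy kernels into a Poisson kernel.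

Let $\zeta\in\Sigma$ with $0\le\arg\zeta<\frac\pi8$ and $\zeta^*=e^{i\pi/4}\bar\zeta$. Then $|\zeta^*|=|\zeta|$ and $\arg\zeta^*=\frac\pi4-\arg\zeta\in(\frac\pi8,\frac\pi4]$, so $\zeta^*$ lies in the outer region. Write $s=e^{i\pi/8}u$, $\zeta^*=e^{i\pi/8}w$, $\zeta=e^{i\pi/8}\bar w$ with $\operatorname{Im}w>0$. Since $\frac1{u-w}-\frac1{u-\bar w}=\frac{2i\operatorname{Im}w}{|u-w|^2}$,
$$\mathcal C_+(\zeta^*)-\mathcal C_+(\zeta)=2\pi i\,P(w),\qquad P(w)=\frac1\pi\int\frac{\operatorname{Im}w}{|u-w|^2}J_+(e^{i\pi/8}u)\,du ,$$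
where $P$ is the Poisson integral of the bounded function that is $J_+$ on $\rho_+$ and $0$ on the rest of the line. Using $\mathcal C(\zeta^*)=\mathcal B(\zeta^*)$,
$$M(\zeta)=\mathcal B(\zeta)-\mathcal B(\zeta^*)+\mathcal C(\zeta^*)-\mathcal C(\zeta)=\mathcal B(\zeta)-\mathcal B(\zeta^*)+2\pi iP(w)+\mathcal C_-(\zeta^*)-\mathcal C_-(\zeta).$$
Here $\mathcal B$ is bounded and $|P|\le\sup|J_+|$. Both $\zeta$ and $\zeta^*$ make an angle between $\frac\pi8$ and $\frac{3\pi}8$ with $\rho_-$, so their distance from $\rho_-$ is at least $|\zeta|\sin\frac\pi8$, and $\mathcal C_-(\zeta)$, $\mathcal C_-(\zeta^*)$ are bounded. So $M$ is bounded on this half of $\Sigma$. As $\zeta\to\zeta_0\in\rho_+$ with $|\zeta_0|>K_1$, also $\zeta^*\to\zeta_0$. The differences of $\mathcal B$ and $\mathcal C_-$ tend to $0$. And $P(w)\to J_+(\zeta_0)$, because $J_+$ is continuous at the interior point $\zeta_0$ of $\rho_+$. Hence $M(\zeta)\to2\pi iJ_+(\zeta_0)$, locally uniformly.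

For $-\frac\pi8<\arg\zeta\le0$ use $\zeta^*=e^{-i\pi/4}\bar\zeta$, $s=e^{-i\pi/8}u$, $\zeta=e^{-i\pi/8}w$, $\zeta^*=e^{-i\pi/8}\bar w$ with $\operatorname{Im}w>0$. Now $\zeta$ is on the upper side, $\mathcal C_-(\zeta)-\mathcal C_-(\zeta^*)=2\pi iP_-(w)$ with $P_-$ the Poisson integral of $J_-$ extended by $0$, and
$$M(\zeta)=\mathcal B(\zeta)-\mathcal B(\zeta^*)-2\pi iP_-(w)+\mathcal C_+(\zeta^*)-\mathcal C_+(\zeta).$$
As before, $M$ is bounded, and $M\to-2\pi iJ_-$ on $\rho_-$. In total, $M$ is bounded and analytic in $\Sigma$, continuous up to the open boundary rays $\{\arg\zeta=\pm\frac\pi8,\ |\zeta|>K_1\}$, and by (4)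
$$|M(\zeta)|\le Ce^{-\pi g|\zeta|^4}\quad\text{on these rays.}\tag{9}$$

**Step 12: $M\equiv0$.** We map $\Sigma$ to a half-plane and apply Lemma 4. The sector $\Sigma$ has opening $\frac\pi4$, so $z=\zeta^4$ maps it onto $\{\operatorname{Re}z>0,\ |z|>R\}$ with $R=K_1^4$, and the decay (9) becomes $e^{-\pi g|z|}$ on the imaginary axis: exactly the kind of decay that Lemma 4 asks for. It remains to remove the half-disk. Put $u=z-R^2/z$. With $z=iRp$ this reads $u=iR(p+1/p)$. The map $p\mapsto p+1/p$ is a conformal bijection of $\{|p|>1\}$ onto $\mathbb C\setminus[-2,2]$, and $\operatorname{Im}(p+1/p)=(1-|p|^{-2})\operatorname{Im}p$ has the sign of $\operatorname{Im}p$. Now $\operatorname{Re}z=-R\operatorname{Im}p$ and $\operatorname{Re}u=-R\operatorname{Im}(p+1/p)$, so $z\mapsto u$ maps $\{\operatorname{Re}z>0,\ |z|>R\}$ conformally onto $\{\operatorname{Re}u>0\}$. A boundary point $z=i\tau$ with $|\tau|>R$ goes to $u=it$, $t=\tau+R^2/\tau$, so that $|t|>2R$ and $|t|\le2|\tau|$; this is a homeomorphism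 onto $\{it:|t|>2R\}$. Thus $M$ becomes a bounded holomorphic function $m$ on the right half-plane, continuous up to $\{it:|t|>2R\}$, with $|m|\le C_0$ and $|m(it)|\le C_0e^{-c|t|}$ there, where $c=\pi g/2$. Lemma 4 with $t_0=2R$ gives $m\equiv0$, so $M\equiv0$, and by Step 11
$$J_+(s)=0\qquad\text{for }\arg s=\tfrac\pi8,\ |s|>K_1.\tag{10}$$

## The contradiction at $gs^4=-1$

**Step 13: continue $W_0=W_+$ to the blow-up point.** Let
$$\Omega=\{s:\ \tfrac\pi8<\arg s<\tfrac\pi4,\ \operatorname{Re}(gs^4)>-1\}.$$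
In the variable $w=s^4$ this is the convex half-strip $\{\operatorname{Im}w>0,\ -1/g<\operatorname{Re}w<0\}$, so $\Omega$ is connected. Both $W_0$ and $W_+$ are analytic in $\Omega$ and continuous up to the ray $\arg s=\frac\pi8$. By (10) their difference vanishes on a segment of that boundary ray, so by Schwarz reflection and the identity theorem $W_0=W_+$ in $\Omega$.

The point $s_*=g^{-1/4}e^{i\pi/4}$ is a boundary point of $\Omega$: it corresponds to the corner $w=-1/g$. Let $s\to s_*$ inside $\Omega$. Since $\arg s_*=\frac\pi4\in(\frac\pi8,\frac\pi2)$, $W_+$ is analytic at $s_*$, hence bounded near it. But by (3), $|W_0(s)|\to\infty$. This contradiction proves Theorem 1, and with it Corollary 2. $\blacksquare$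

## The range $x_0\ge1$: a positive density

We prove Theorem 3. At $x_0=1$ the definition gives
$$Q_n(1)=\left[{n\atop n}\right]=\frac{(3n)!}{3^nn!}=9^n\bigl(\tfrac13\bigr)_n\bigl(\tfrac23\bigr)_n ,$$
which is the $n$th moment of $9GG'$ with $G,G'$ independent Gamma$(\frac13)$ and Gamma$(\frac23)$ variables. (For $n=1$: $9\cdot\frac13\cdot\frac23=2=Q_1$.)

Now let $x_0>1$, put $h=1/(x_0-1)>0$, and redefine $a_n=(x_0-1)^{-n}Q_n(x_0)=c_n(h)$. It suffices to show that $(a_n)$ is a Stieltjes moment sequence. The sign change moves the branch point from $q=Y$ to $q=-Y$, and now one function serves in a whole cut plane.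

**Step 14: the Laplace integral $S$.** We construct an analytic function with expansion $\sum(-1)^na_nY^{-n-1}$. Let $\tilde F=\exp(h\zeta^{-2}\kappa(-\zeta q))=\sum_n\tilde\phi_n(q)\zeta^n$. As in Step 1, $\tilde\phi_n(q)=(-1)^n\sum_kh^k\left[{n\atop k}\right]\frac{q^{n+2k}}{(n+2k)!}$, so $\int_0^\infty e^{-q}\tilde\phi_n\,dq=(-1)^na_n$; and (2) holds for $\tilde F,\tilde\phi_n$ with $g$ replaced by $h$, because its proof used only absolute values. For $Y\in\mathbb C\setminus(-\infty,0]$ and $\theta=\arg Y$ put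
$$f(q)=-q+hY^2\kappa(-q/Y)=-q-hY^2\log(1+q/Y)+hYq-\tfrac h2q^2,\qquad f'(q)=-1-\frac{hq^2}{Y+q},$$
$$S(Y)=\frac1Y\int_0^{\infty e^{i\beta}}e^f\,dq .$$
Along $q=te^{i\beta}$,
$$\frac d{dt}\operatorname{Re}f=-\cos\beta-ht^2\,\frac{|Y|\cos(3\beta-\theta)+t\cos2\beta}{|Y+q|^2}.$$
Take $\beta=0$ for $|\theta|\le\frac\pi2$, $\beta=\frac\pi4$ for $\frac\pi4\le\theta\le\pi$, and $\beta=-\frac\pi4$ for $-\pi\le\theta\le-\frac\pi4$, where $\theta=\pm\pi$ are the two sides of the cut. In each case $\cos(3\beta-\theta)\ge0$ and $\cos2\beta\ge0$, so $|e^f|\le e^{-t/\sqrt2}$. Also $|\arg(q/Y)|=|\beta-\theta|\le\frac{3\pi}4$, so $q=-Y$ is not on the ray, and the principal logarithm is used.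

The definitions agree on overlaps. For $\frac\pi4\le\theta\le\frac\pi2$ and $0\le\beta\le\frac\pi4$ we have $|3\beta-\theta|\le\frac\pi2$, $\cos2\beta\ge0$ and $\cos\beta\ge\frac1{\sqrt2}$. So $|e^f|\le e^{-t/\sqrt2}$ throughout the swept sector, which does not contain $-Y$ (its argument is $\theta-\pi\in[-\frac{3\pi}4,-\frac\pi2]$), and the ray may be rotated. The case $\theta<0$ is conjugate. We conclude:

* $S$ is analytic on $\mathbb C\setminus(-\infty,0]$, continuous up to both sides of the cut away from $0$ (dominated convergence), $S(\bar Y)=\overline{S(Y)}$, and $|YS(Y)|\le\int_0^\infty e^{-t/\sqrt2}dt=\sqrt2$.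
* $YS(Y)\to m_0:=\int_0^\infty e^{-q-hq^2/2}dq>0$ as $Y\to0$, uniformly in $\theta$. Indeed, for fixed $t>0$ we have $\frac1{\sqrt2}\le|1+q/Y|\le1+t/|Y|$, so $Y^2\log(1+q/Y)\to0$ and $Yq\to0$ uniformly in $\theta$, and dominated convergence applies. The limit integral does not depend on $\beta\in[-\frac\pi4,\frac\pi4]$, because there $\operatorname{Re}q\ge t/\sqrt2$ and $\operatorname{Re}q^2\ge0$.
* $S(Y)\sim\sum_n(-1)^na_nY^{-n-1}$ as $Y\to+\infty$. This is the proof of Lemma 5 with $\beta=0$, $\zeta=1/Y$, and $\tilde F,\tilde\phi_n,h$ in place of $F,\phi_n,g$: for $|\zeta|\le r/2$ we have $e^f=e^{-q}\tilde F(q,\zeta)$, and for $|\zeta|>r/2$ the bound $|e^f|\le e^{-t/\sqrt2}$ is enough.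

**Step 15: write $S$ as an integral over the cut.** This produces the candidate measure. Let $Y>0$ and apply Cauchy's formula on a keyhole contour: the circle of radius $R$, both sides of the cut, the circle of radius $\varepsilon$. The large circle contributes at most $\sqrt2/(R-Y)\to0$. The small circle, traversed clockwise, contributes in the limit $-\frac1{2\pi i}\oint\frac{m_0}{\zeta(\zeta-Y)}d\zeta=\frac{m_0}Y$. The two sides of the cut together give $-\frac1{2\pi i}\int_\varepsilon^R\frac{S(-\lambda+i0)-S(-\lambda-i0)}{\lambda+Y}d\lambda$. By the symmetry of $S$ the numerator is $2i\operatorname{Im}S(-\lambda+i0)$. Hence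
$$S(Y)=\frac{m_0}Y+\lim_{\varepsilon\to0,\,R\to\infty}\int_\varepsilon^R\frac{\rho(\lambda)}{Y+\lambda}\,d\lambda,\qquad\rho(\lambda)=-\frac1\pi\operatorname{Im}S(-\lambda+i0).\tag{11}$$

**Step 16: reduce $\rho$ to a contour integral $y_a(z)$.** The purpose is to isolate its sign. At $Y=-\lambda\pm i0$ we have $f(q)=-q-h\lambda^2\log(1-q/\lambda)-h\lambda q-\frac h2q^2$, with the principal logarithm, analytic off $[\lambda,\infty)$. Since $\beta=\pm\frac\pi4$ on the two sides,
$$\rho(\lambda)=\frac1{2\pi i\lambda}\Bigl(\int_0^{\infty e^{i\pi/4}}-\int_0^{\infty e^{-i\pi/4}}\Bigr)e^f\,dq .$$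
Substitute $q=\lambda-p$ and set $a=h\lambda^2$. Then
$$f=-\lambda-\tfrac32h\lambda^2+(1+2h\lambda)p-\tfrac h2p^2-a\log p+a\log\lambda ,$$
and, because $dq=-dp$ reverses the direction, the contour runs from $\infty e^{-3\pi i/4}$ through $\lambda$ to $\infty e^{3\pi i/4}$. Its ends may be rotated to the negative axis, since in the swept sectors $\operatorname{Re}p^2\ge0$ and $\operatorname{Re}p\le-|p|/\sqrt2$. Let $L$ be a Hankel contour: from $-\infty$ below the negative axis, around $0$, and back to $-\infty$ above it. With $p=h^{-1/2}P$,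
$$\rho(\lambda)=\lambda^{a-1}e^{-\lambda-\frac32h\lambda^2}\,\frac1{2\pi i}\int_Le^{(1+2h\lambda)p-\frac h2p^2}p^{-a}dp=\lambda^{a-1}e^{-\lambda-\frac32h\lambda^2}\,h^{(a-1)/2}\,y_a(z),$$
$$y_a(z)=\frac1{2\pi i}\int_Le^{zP-P^2/2}P^{-a}dP,\qquad z=h^{-1/2}+2h^{1/2}\lambda=2\sqrt a+h^{-1/2}.$$
By the symmetry of $L$, $y_a(z)$ is real for real $z$. So it suffices to show $y_a(z)>0$ for $z\ge2\sqrt a$, where $a>0$.

**Step 17: $y_a>0$ on $[2\sqrt a,\infty)$.** We use a differential equation and convexity. Integrating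
$$\frac d{dP}\bigl(e^{zP-P^2/2}P^{1-a}\bigr)=e^{zP-P^2/2}\bigl[zP^{1-a}-P^{2-a}+(1-a)P^{-a}\bigr]$$
over $L$ gives $y_a''-zy_a'+(a-1)y_a=0$. Hence $D=e^{-z^2/4}y_a$ satisfies
$$D''=e^{-z^2/4}\Bigl(y_a''-zy_a'+\bigl(\tfrac{z^2}4-\tfrac12\bigr)y_a\Bigr)=\Bigl(\frac{z^2}4-a+\frac12\Bigr)D .$$
Next, substituting $P=u/z$ with $z>0$,
$$y_a(z)=z^{a-1}\frac1{2\pi i}\int_Le^{u-u^2/(2z^2)}u^{-a}du .$$
Take $L$ to consist of the two sides of $(-\infty,-1]$ and the unit circle. On the negative axis $|e^{-u^2/(2z^2)}|\le1$, and on the circle this factor is bounded for $z\ge1$. So dominated convergence and Hankel's formula $\frac1{\Gamma(a)}=\frac1{2\pi i}\int_Le^uu^{-a}du$ give $y_a(z)\sim z^{a-1}/\Gamma(a)$ as $z\to+\infty$. Therefore $D>0$ for large $z$, and $D\to0$.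

Suppose $D$ had a zero in $[2\sqrt a,\infty)$, and let $z_1$ be the largest one. On $(z_1,\infty)$ we have $D>0$ and $\frac{z^2}4\ge a$, so $D''\ge\frac12D>0$. Thus $D$ is convex on $[z_1,\infty)$, with $D(z_1)=0$ and $D(z)\to0$ as $z\to\infty$. This forces $D\le0$ there, a contradiction. So $D$ has no zero on $[2\sqrt a,\infty)$ and is positive there. Hence $\rho(\lambda)>0$ for all $\lambda>0$.

**Step 18: the moments of the measure are the $a_n$.** By positivity of $\rho$ and monotone convergence in (11),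
$$S(Y)=\int_{[0,\infty)}\frac{d\tau(\lambda)}{Y+\lambda}\quad(Y>0),\qquad\tau=m_0\delta_0+\rho\,d\lambda\ge0 .$$
We show $\int\lambda^nd\tau=a_n$ by induction on $n$. Suppose this holds for all indices less than $n$ (for $n=0$ nothing is assumed). Since $\frac1{Y+\lambda}-\sum_{k<n}(-\lambda)^kY^{-k-1}=\frac{(-\lambda)^nY^{-n}}{Y+\lambda}$,
$$(-1)^nY^{n+1}\Bigl(S(Y)-\sum_{k<n}(-1)^ka_kY^{-k-1}\Bigr)=\int\frac{\lambda^nY}{Y+\lambda}\,d\tau(\lambda)\ \uparrow\ \int\lambda^n\,d\tau(\lambda)\qquad(Y\to+\infty).$$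
By the asymptotic expansion of $S$ the left side tends to $a_n$. So $\int\lambda^nd\tau=a_n$ for all $n$, and $(a_n)$, hence $(Q_n(x_0))$, is a Stieltjes moment sequence. $\blacksquare$
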